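\title{Kodaira dimension of the foliations defined by simple derivations of Danielewski-type algebras}

\begin{abstract}
A simple derivation of the algebra $A_{c,q}=\mathbb C[x,y,z]/(c(x)z-q(x,y))$, where $\deg c\ge2$ and $q$ is quasi-monic in $y$ of degree at least $2$, defines a foliation on any projective compactification of $\operatorname{Spec}A_{c,q}$. We prove that the Kodaira dimension of this foliation is $1$ or $2$, and we give explicit derivations that realize both values. We also classify the case of Kodaira dimension $1$: it occurs on a single algebra, $\mathbb C[x,y,z]/(x^2z-y^2+x)$, and the derivations are given by Riccati equations with polynomial coefficients and no rational solution.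
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $c\in\mathbb C[x]$ have degree at least $2$. Let $q\in\mathbb C[x,y]$ be \emph{quasi-monic} in $y$, which means that its leading coefficient as a polynomial in $y$ over $\mathbb C[x]$ is a nonzero constant, and assume $\deg_yq\ge2$. The \emph{Danielewski-type algebra} of the pair $(c,q)$ is
\[
A_{c,q}=\mathbb C[x,y,z]/(c(x)z-q(x,y)),\qquad X=\operatorname{Spec}A_{c,q}.
\]
Over the set $\{c\ne0\}$ one can solve for $z$, so there $X$ is the product $\{c\neq0\}\times\mathbb A^1_y$. Over a root $x_i$ of $c$ the fiber of $x$ is given by $q(x_i,y)=0$ with $z$ free, and since $\deg_yq\geq2$ it is reducible or multiple. If we allowed $\deg_yq=1$, we could solve for $y$ and $X$ would be the plane $\mathbb A^2_{x,z}$.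

A $\mathbb C$-derivation $D$ of $A_{c,q}$ is \emph{simple} if $0$ and $A_{c,q}$ are the only ideals $I$ with $D(I)\subset I$. In geometric terms $D$ is an algebraic vector field on $X$ without zeros and without invariant algebraic curves (Lemma~\ref{lem:simple}), and its existence forces $X$ to be smooth (Proposition~\ref{prop:X}). So $D$ defines a nonsingular foliation $\mathcal F_D$ of $X$ none of whose leaves is algebraic. On a smooth projective compactification $\overline X$ of $X$ the field $D$ is a rational vector field. After its zeros and poles along curves are removed, it defines a singular holomorphic foliation $\overline{\mathcal F}_D$ of $\overline X$. The Kodaira dimension $\operatorname{kod}(\overline{\mathcal F}_D)\in\{-\infty,0,1,2\}$ is the Iitaka dimension of the canonical bundle of a birational model of $\overline{\mathcal F}_D$ with reduced singularities; it is a birational invariant of the foliation. The definitions are recalled in Section~\ref{sec:foliations}. The following question comes from \cite{Baltazar}.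

\medskip
\noindent\textbf{Question.} \emph{Which values does $\operatorname{kod}(\overline{\mathcal F}_D)$ take as $(c,q)$ ranges over all pairs as above and $D$ over the simple derivations of $A_{c,q}$?}
\medskip

The invariant has a concrete meaning here. One can choose $\overline X$ so that $\overline{\mathcal F}_D$ is reduced. Its canonical class is then $K\sim-\operatorname{div}(D)$, a divisor supported on the boundary because $D$ has neither zeros nor poles on $X$, and
\[
H^0(\overline X,nK)=\{a\in A_{c,q}\ :\ \operatorname{div}(a)\ge n\operatorname{div}(D)\}.
\]
Thus we count the regular functions on $X$ whose poles at infinity are bounded by $n$ times the poles of $D$. The value $2$ means that this count grows like $n^2$, as does the dimension of the space of polynomial functions of degree at most $n$ on $X$. Smaller values force a rigid structure. For instance, a foliation of Kodaira dimension $1$ without rational first integral is transverse to the general fiber of a rational or elliptic fibration.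

On the plane the value $1$ is easy to realize: the derivation $\partial_t+(t^2-u^2)\partial_u$ of $\mathbb C[t,u]$ is simple, transverse to the lines $t=\text{const}$, and of Kodaira dimension $1$ (Section~\ref{sec:kod1}). On $X$ the evident candidate for a transverse fibration is $x$, but its degenerate fiber over a root of $c$ rules this out (Lemma~\ref{lem:notx}). One might therefore guess that only the value $2$ occurs. The guess fails on one surface, which carries a second fibration.

\begin{theorem}\label{thm:A}
If $D$ is a simple derivation of some $A_{c,q}$, then $\operatorname{kod}(\overline{\mathcal F}_D)\in\{1,2\}$. Both values occur.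
\begin{itemize}
\item[(i)] On $\mathbb C[x,y,z]/(x^2z-(y^2-x))$ the derivation given by $D(z)=1$,
\begin{align*}
D(x)&=x^2-2xyz^2+2y(1+xz),\\
D(y)&=xy-2y^2z^2+2(1+xz)^2+xz^2-(1+xz)
\end{align*}
is simple, and $\operatorname{kod}(\overline{\mathcal F}_D)=1$.
\item[(ii)] On $\mathbb C[s,v,z]/(s^2z-(v^2-1))$, where $c=s^2$ and $q=v^2-1$, the derivation given by $D(z)=1$,
\begin{align*}
D(s)&=\tfrac12s^3-s^2vz^2+v^3,\\
D(v)&=\tfrac12s^2v-sv^2z^2+sz^2+sv^2z
\end{align*}
is simple, and $\operatorname{kod}(\overline{\mathcal F}_D)=2$.
\end{itemize}
\end{theorem}

So the set of values is exactly $\{1,2\}$. The second theorem, which is not needed for the first, says exactly when the value $1$ occurs. An isomorphism of pairs (surface, vector field) is an isomorphism of surfaces that carries one field to the other. We say that $\infty$ is a solution of the Riccati equation $u'=\alpha u^2+\beta u+\gamma$ when $\alpha=0$; this is the case in which $w=1/u$ may be taken identically zero.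

\begin{theorem}\label{thm:B}
Let $\Gamma=\{u^2=t\}\subset\mathbb A^1_t\times\mathbb P^1_u$.
\begin{itemize}
\item[(1)] Let $X=\operatorname{Spec}A_{c,q}$ and let $D$ be a simple derivation of $A_{c,q}$. Then $\operatorname{kod}(\overline{\mathcal F}_D)=1$ if and only if $(X,D)$ is isomorphic to
\[
\Big((\mathbb A^1_t\times\mathbb P^1_u)\setminus\Gamma,\ \lambda\big(\partial_t+(\alpha u^2+\beta u+\gamma)\partial_u\big)\Big)
\]
with $\lambda\in\mathbb C^*$ and $\alpha,\beta,\gamma\in\mathbb C[t]$, where the Riccati equation $u'=\alpha u^2+\beta u+\gamma$ has no solution in $\mathbb C(t)\cup\{\infty\}$.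
\item[(2)] The algebra $A_{c,q}$ has a simple derivation with Kodaira dimension $1$ if and only if $A_{c,q}\cong\mathbb C[x,y,z]/(x^2z-y^2+x)$, and this holds if and only if
\begin{itemize}
\item[$(*)$] $c=c_0(x-x_1)^2$, $\deg_yq=2$, $q(x_1,y)$ has a double root $\beta_1$, and $\partial_xq(x_1,\beta_1)\ne0$.
\end{itemize}
For all other pairs $(c,q)$ every simple derivation has Kodaira dimension $2$.
\end{itemize}
\end{theorem}

After the background (Sections~\ref{sec:foliations} and~\ref{sec:X}) we construct the two examples by hand: a Riccati foliation in Section~\ref{sec:kod1} and its pull-back to a double cover in Section~\ref{sec:kod2}. Sections~\ref{sec:minus} and~\ref{sec:zero} exclude the values $-\infty$ and $0$ by confronting McQuillan's classification with two features of $X$: it is swept out by affine lines, and it has only constant units. Sections~\ref{sec:class} and~\ref{sec:algebras} prove Theorem~\ref{thm:B}.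

\section{Foliations on surfaces}\label{sec:foliations}

All varieties are complex. A \emph{curve} is irreducible unless the contrary is said. A \emph{fibration} is a surjective morphism with connected fibers from a smooth projective surface to a smooth curve, and a divisor is \emph{vertical} if its components lie in fibers. The symbols $\sim$ and $\equiv$ denote linear and numerical equivalence. The reference for the facts (F1), (F2), (F4) below is \cite{Brunella}.

\subsection{Definitions}
A \emph{foliation} $\mathcal G$ on a smooth surface $Y$ is given by local holomorphic vector fields $v_i$ with isolated zeros that differ by units on overlaps. They generate a line bundle $T_{\mathcal G}$ with a map $T_{\mathcal G}\to T_Y$, and $K_{\mathcal G}=T_{\mathcal G}^*$ is the \emph{canonical bundle} of $\mathcal G$. The zeros of the $v_i$ are the \emph{singular points}. Near any other, \emph{regular}, point there are coordinates $(\xi,\eta)$ in which $\mathcal G$ is generated by $\partial_\xi$, and the curves $\eta=\text{const}$ are the local \emph{leaves}. A curve $C$ is \emph{invariant} if the $v_i$ are tangent to it. If $C$ is not invariant, then $\mathcal G$ is regular and transverse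 to $C$ at all but finitely many points of $C$.

A nonzero rational vector field $V$ on $Y$ is locally $a_iv_i$ with $a_i$ meromorphic and $v_i$ holomorphic with isolated zeros. So $V$ defines a foliation $\mathcal G$ and a divisor $\operatorname{div}_{\mathcal G}(V)$, locally $\operatorname{div}(a_i)$, with
\[
K_{\mathcal G}\sim-\operatorname{div}_{\mathcal G}(V).
\]
We write $\operatorname{ord}_C(V)$ for the coefficient of $C$ in $\operatorname{div}_{\mathcal G}(V)$. Since $V$ is a derivation of $\mathbb C(Y)$, it defines a foliation on every smooth birational model of $Y$. It also extends uniquely to any finite field extension, so it defines a foliation $g^*\mathcal G$ for every generically finite dominant map $g$ to $Y$.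

A singular point is \emph{reduced} if the linear part of $v_i$ there has eigenvalues $\lambda_1,\lambda_2$ with $\lambda_2\ne0$ and $\lambda_1/\lambda_2\notin\mathbb Q_{>0}$. It is a \emph{saddle-node} if moreover $\lambda_1=0$. A foliation is \emph{reduced} if all its singular points are. For a reduced foliation on a smooth projective surface, $\operatorname{kod}(\mathcal G)=-\infty$ if $h^0(nK_{\mathcal G})=0$ for all $n\ge1$, and otherwise $\operatorname{kod}(\mathcal G)=\limsup_n\log h^0(nK_{\mathcal G})/\log n$. This number is the same for all reduced models of a foliation, and it is by definition the Kodaira dimension of every foliation birational to $\mathcal G$.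

\subsection{Blow-ups and tangencies}
\begin{itemize}
\item[(F1)] (Seidenberg) After finitely many blow-ups centered at (infinitely near) singular points, a foliation becomes reduced. Nothing changes over the open set where the foliation is regular.
\item[(F2)] Let $b:\hat Y\to Y$ be the blow-up of a point, with exceptional curve $E$, and let $\mathcal G$ be reduced. Then the lifted foliation $\hat{\mathcal G}$ is reduced, $E$ is invariant, and $K_{\hat{\mathcal G}}=b^*K_{\mathcal G}+\epsilon E$, with $\epsilon=1$ if the point is regular and $\epsilon=0$ if it is singular.
\item[(F3)] If a nonconstant holomorphic function $\eta$ on a connected open set is constant on leaves and vanishes on a curve $E$, then $E$ is invariant. In particular, for a birational morphism of smooth surfaces, every exceptional curve over a \emph{regular} point of a foliation is invariant for the lifted foliation.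
\item[(F4)] For a compact non-invariant curve $C$ one has $K_{\mathcal G}\cdot C=\operatorname{tang}(\mathcal G,C)-C^2$ with $\operatorname{tang}(\mathcal G,C)\ge0$. For smooth $C$, $\operatorname{tang}(\mathcal G,C)=0$ if and only if $\mathcal G$ is regular along $C$ and everywhere transverse to $C$.
\end{itemize}
To prove (F3), note that if $E$ were not invariant, the leaves through the points of $E$ near a general point would fill an open set on which $\eta=0$. For the second statement pull back a local coordinate $\eta$ that is constant on leaves and vanishes at the regular point. In (F2) the formula holds for divisors, namely $-\operatorname{div}_{\hat{\mathcal G}}(V)=b^*(-\operatorname{div}_{\mathcal G}(V))+\epsilon E$: the two sides differ by a multiple of $E$ that is linearly equivalent to zero, and $E^2=-1$.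

\subsection{Positivity and classification}
A divisor $L$ on a smooth projective surface is \emph{nef} if $L\cdot C\ge0$ for all curves $C$, \emph{pseudoeffective} if $L\cdot M\ge0$ for all nef $M$, and \emph{big} if $h^0(nL)$ grows like $n^2$. A nef divisor with $L^2>0$ is big, the sum of a big and an effective divisor is big, and a big divisor is numerically the sum of an ample and an effective $\mathbb Q$-divisor. A pseudoeffective $L$ has a \emph{Zariski decomposition} $L=P+N$, where $P$ is a nef $\mathbb Q$-class, $N$ is an effective $\mathbb Q$-divisor with negative definite support, and $P$ is orthogonal to the components of $N$. A reduced foliation is \emph{relatively minimal} if there is no $(-1)$-curve whose contraction gives again a reduced foliation. A lattice $\Lambda\subset PSL_2(\mathbb R)^2$ is \emph{irreducible} if its projections to both factors are dense. We use the following parts of the classification.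

\begin{theorem}[{McQuillan \cite{McQuillan}; see also \cite[Ch.~8--9]{Brunella}}]\label{thm:McQ}
Let $\mathcal G$ be a reduced foliation on a smooth projective surface.
\begin{itemize}
\item[(a)] If $\operatorname{kod}(\mathcal G)=-\infty$, then $\mathcal G$ is birational to a rational fibration or to a Hilbert modular foliation, that is, the foliation induced by one of the two projections of $\mathbb H\times\mathbb H$ on a normal projective compactification $Z^*$ of $Z=(\mathbb H\times\mathbb H)/\Lambda$, where $\Lambda\subset PSL_2(\mathbb R)^2$ is an irreducible lattice and $Z^*\setminus Z$ is a finite, possibly empty, set of cusps.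
\item[(b)] There is a birational morphism onto a relatively minimal reduced foliation. If $\mathcal G$ is relatively minimal and $K_{\mathcal G}$ is pseudoeffective with Zariski decomposition $P+N$, then $N$ is supported on invariant curves and its coefficients lie in $[0,1)$. If moreover $\operatorname{kod}(\mathcal G)=0$, then $P\equiv0$.
\item[(c)] If $\operatorname{kod}(\mathcal G)=1$, then after blowing up there is a fibration such that either $\mathcal G$ is this fibration, or the general fiber has genus $0$ (Riccati case) or $1$ (turbulent case) and is everywhere transverse to $\mathcal G$.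
\end{itemize}
\end{theorem}

Part (c) is used only for Theorem~\ref{thm:B}.

\section{The surface and the vector field}\label{sec:X}

\begin{lemma}\label{lem:simple}
Let $D$ be a derivation of the coordinate ring $A$ of an irreducible affine surface $X$. Then $D$ is simple if and only if $D$ has no zero on $X$ and no curve of $X$ has a $D$-stable ideal.
\end{lemma}

\begin{proof}
Since $A=\mathbb C+\mathfrak m$ for a maximal ideal $\mathfrak m$, this ideal is $D$-stable if and only if $D(A)\subset\mathfrak m$, that is, if and only if $D$ vanishes at the point. So the conditions say that no nonzero prime ideal is stable, and they are necessary. Conversely, let $I$ be a nonzero proper stable ideal and $\mathfrak p$ a minimal prime over $I$. We show that $\mathfrak p$ is stable. Let $a\in\mathfrak p$ and let $n\ge1$ be minimal with $a^n\in IA_{\mathfrak p}$. Then $na^{n-1}D(a)=D(a^n)\in IA_{\mathfrak p}$. If $D(a)\notin\mathfrak p$, it is a unit of $A_{\mathfrak p}$ and $a^{n-1}\in IA_{\mathfrak p}$, against the choice of $n$.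
\end{proof}

From now on $A=A_{c,q}$, $X=\operatorname{Spec}A$, and $d=\deg_yq$. For $a\in\mathbb C$ with $c(a)\neq0$ we put $\ell_a=\{x=a\}\subset X$.

\begin{proposition}\label{prop:X}
For every pair $(c,q)$:
\begin{itemize}
\item[(X1)] $A$ is a domain, $A\subset\mathbb C[x,1/c][y]$ and $\mathbb C(X)=\mathbb C(x,y)$; so $X$ is rational.
\item[(X2)] $\ell_a\cong\mathbb A^1$ with coordinate $y$. For a root $x_i$ of $c$, the fiber $\{x=x_i\}$ is a nonempty disjoint union of copies of $\mathbb A^1$, one for each root of $q(x_i,y)$, with the multiplicity of that root.
\item[(X3)] $A\cap\mathbb C(x)=\mathbb C[x]$ and $A^*=\mathbb C^*$.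
\end{itemize}
If $D$ is a simple derivation of $A$, then moreover:
\begin{itemize}
\item[(D1)] $X$ is smooth, $\mathcal F_D$ is regular on $X$, $D$ generates $T_{\mathcal F_D}$ on $X$, and no curve of $X$ is invariant.
\item[(D2)] If $a\in\mathbb C(X)$ and $D(a)=0$, then $a\in\mathbb C$.
\item[(D3)] If $D(x)\in\mathbb C[x]$, then $D(x)\in\mathbb C^*$.
\end{itemize}
\end{proposition}

\begin{proof}
(X1) No factor $x-x_i$ of $c$ divides $q$, because the leading coefficient of $q$ in $y$ is a nonzero constant. So $\Phi=cz-q$, which has degree one in $z$ with coprime coefficients, is irreducible. Thus $A$ is a domain contained in $A[1/c]=\mathbb C[x,1/c][y]$.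

(X2) The fiber over $a$ is $\operatorname{Spec}\mathbb C[y,z]/(c(a)z-q(a,y))$, and $q(x_i,y)$ has degree $d\geq1$.

(X3) By (X1), $A\cap\mathbb C(x)\subset\mathbb C[x,1/c]$. Suppose that $h\in A\cap\mathbb C(x)$ has a pole of order $k>0$ at a root $x_i$. Then $h\cdot(x-x_i)^k=g(x)$ with $g$ regular and nonzero at $x_i$, and evaluation at a point of $X$ over $x_i$ gives $0=g(x_i)$, which is absurd. A unit of $A$ is a unit of $\mathbb C[x,1/c][y]$, hence lies in $\mathbb C(x)$. So it and its inverse lie in $\mathbb C[x]$, and it is constant.

(D1) Write $(x_1,x_2,x_3)=(x,y,z)$ and $\Phi_i=\partial_i\Phi$. Lift $D$ to a derivation $\delta$ of $\mathbb C[x_1,x_2,x_3]$. Then $\delta\Phi=\sum_j\delta(x_j)\Phi_j=G\Phi$ for some polynomial $G$, and applying $\partial_i$ gives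
\[
\delta\Phi_i+\sum_j\partial_i(\delta x_j)\,\Phi_j=(\partial_iG)\Phi+G\Phi_i .
\]
So the ideal of $A$ generated by $\Phi_1,\Phi_2,\Phi_3$ is $D$-stable. It contains $\Phi_3=c\neq0$, so it equals $A$, and $X$ is smooth by the Jacobian criterion. The rest is Lemma~\ref{lem:simple}.

(D2) If $a$ were not constant, $D$ would be tangent to the level curve of $a$ through a general point of $X$.

(D3) Otherwise $D(x)$ vanishes at some $x_0\in\mathbb C$, so $D(x)\in(x-x_0)A$ and the ideal $(x-x_0)A$ is stable. It is nonzero, and it is proper by (X2).
\end{proof}

Let $D$ be simple. By (D1) and (F1), blowing up points over the boundary makes $\overline{\mathcal F}_D$ reduced. \emph{We always choose $\overline X\supset X$ so that $\overline{\mathcal F}_D$ is reduced}, and we drop the index $D$. The classification describes $\overline{\mathcal F}$ only up to birational equivalence, so we must know where $X$ sits in another reduced model.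

\begin{lemma}\label{lem:model}
Let $D$ be simple, and let $\mathcal G$ be a reduced foliation on a smooth projective surface $Y$ that is birational to $(\overline X,\overline{\mathcal F})$. Let $\varphi:X\dashrightarrow Y$ be the induced map and $X^\circ\subset X$ the complement of its finitely many points of indeterminacy. Then $\varphi:X^\circ\to Y$ is an open immersion, and its image meets no $\mathcal G$-invariant curve.
\end{lemma}

\begin{proof}
Let $\hat Y$ be a smooth surface with birational morphisms to $\overline X$ and to $Y$. The morphism $\hat Y\to Y$ is a composition of point blow-ups, so by (F2) all its exceptional curves are invariant. If $\varphi$ contracted a curve $C\subset X$, the strict transform of $C$ on $\hat Y$ would be such a curve, and $C$ would be invariant, against (D1). Hence $\varphi|_{X^\circ}$ is birational and quasi-finite with normal target, so it is an open immersion by Zariski's Main Theorem. An invariant curve that meets the image would give an invariant curve of $X$.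
\end{proof}

Reducedness of $\mathcal G$ matters in this proof: if one blows up the singular point of the radial field $\xi\partial_\xi+\eta\partial_\eta$, the exceptional curve is transverse to the lifted foliation.

\section{Riccati foliations and the value 1}\label{sec:kod1}

The simplest way to keep the Kodaira dimension below $2$ is to make the foliation transverse to a ruling. On $\mathbb A^1_t\times\mathbb P^1_u$ put $w=1/u$ and, for $\alpha,\beta,\gamma\in\mathbb C[t]$,
\[
D_h=\partial_t+h\,\partial_u,\qquad h=\alpha u^2+\beta u+\gamma .
\]

\begin{lemma}\label{lem:riccati}
\begin{itemize}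
\item[(a)] $D_h$ is a regular vector field without zeros on $\mathbb A^1\times\mathbb P^1$.
\item[(b)] The closed invariant curves of $D_h$ are the graphs of the solutions of $u'=h(t,u)$ in $\mathbb C(t)\cup\{\infty\}$. If there is none, $D_h$ is a simple derivation of the coordinate ring of every nonempty affine open subset of $\mathbb A^1\times\mathbb P^1$.
\item[(c)] The foliation defined by $D_h$ has Kodaira dimension at most $1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $D_h(w)=-w^2h=-(\alpha+\beta w+\gamma w^2)$ and $D_h(t)=1$.

(b) Let $C$ be a closed invariant curve. At each of its points every branch of $C$ is the local leaf, so $C$ is smooth, and $t:C\to\mathbb A^1$ is \'etale because $D_h(t)=1$. This map is also proper, hence finite, and a connected finite \'etale cover of $\mathbb A^1$ is an isomorphism. So $C$ is a section, the graph of some $u(t)\in\mathbb C(t)\cup\{\infty\}$. The graph of $u(t)\in\mathbb C(t)$ is invariant if and only if $u'=h(t,u)$, and $\{w=0\}$ is invariant if and only if $\alpha=0$. The closure of an invariant curve of an open subset is invariant, so the last claim follows from Lemma~\ref{lem:simple}.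

(c) Apply (F1) on $\mathbb P^1\times\mathbb P^1$. By (a) the blow-ups lie over $t=\infty$, so we get a reduced model $\mathcal G$ with a fibration $t$ whose general fiber $f$ is transverse to $\mathcal G$. By (F4), $K_{\mathcal G}\cdot f=0$. A big divisor is numerically ample plus effective, so it is positive on the nef curve $f$. Hence $K_{\mathcal G}$ is not big.
\end{proof}

\begin{proposition}\label{prop:D0}
Let $D_0=\partial_t+(t^2-u^2)\partial_u$. The equation $u'=t^2-u^2$ has no solution in $\mathbb C(t)\cup\{\infty\}$. The surface $\mathbb A^1\times\mathbb P^1$ has a smooth completion $Y_0$ by one fiber $f_\infty$ of $t$ on which the foliation $\mathcal G_0$ defined by $D_0$ is reduced and $\operatorname{div}_{\mathcal G_0}(D_0)=-f_\infty$. In particular $\operatorname{kod}(\mathcal G_0)=1$.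
\end{proposition}

\begin{proof}
Here $D_0(w)=1-t^2w^2$, so $\infty$ is not a solution. Let $u\in\mathbb C(t)$ be a solution. At a pole $a$ of $u$ the function $w=1/u$ satisfies $w(a)=0$ and $w'(a)=1$, so the pole is simple with residue $1$. At infinity let $u\sim\kappa t^j$. If $j\le0$, then $u'+u^2$ is bounded, and if $j\geq1$, then $u'+u^2\sim\kappa^2t^{2j}$; so $j=1$ and $\kappa=\varepsilon=\pm1$. If $u$ has $k\ge0$ finite poles $a_1,\dots,a_k$, then
\[
u=\varepsilon t+\kappa_0+\sum_{i=1}^k\frac1{t-a_i}=\varepsilon t+\kappa_0+\frac kt+O(t^{-2}),
\]
and therefore
\[
0=u'+u^2-t^2=2\varepsilon\kappa_0t+(\kappa_0^2+\varepsilon+2\varepsilon k)+O(t^{-1}).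
\]
So $\kappa_0=0$ and $1+2k=0$, which is impossible.

The balance $u\sim\pm t$ suggests the coordinate $u/t$ near $t=\infty$. Let $Y_0$ be the Hirzebruch surface obtained by gluing the chart $\sigma=1/t$, $\eta=u/t\in\mathbb P^1$. We have $D_0(\sigma)=-\sigma^2$ and $D_0(\eta)=(t^2-u^2)/t-u/t^2=(1-\eta^2)/\sigma-\sigma\eta$, so
\[
\sigma D_0=-\sigma^3\partial_\sigma+(1-\eta^2-\sigma^2\eta)\,\partial_\eta .
\]
With $\zeta=1/\eta$ we get $\sigma D_0(\zeta)=1-\zeta^2+\sigma^2\zeta$, which is regular and nonzero at $\zeta=0$. So $\sigma D_0$ is holomorphic near $f_\infty=\{\sigma=0\}$, and its zeros on $f_\infty$ are $\eta=\pm1$, where the eigenvalues are $0$ and $\mp2$. These are saddle-nodes, so $\mathcal G_0$ is reduced, and $D_0$ has a simple pole along $f_\infty$. Then $K_{\mathcal G_0}\sim f_\infty$ and $h^0(nK_{\mathcal G_0})=h^0(\mathbb P^1,\mathcal O(n))=n+1$.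
\end{proof}

In the description of the plurigenera given in the introduction, $H^0(nK_{\mathcal G_0})$ is the space of polynomials in $t$ of degree at most $n$. Removing the section $u=\infty$ gives the simple derivation of $\mathbb C[t,u]$ announced there. To obtain a Danielewski-type algebra we need another affine open subset of $\mathbb A^1\times\mathbb P^1$, and the next case after a section is the complement of a curve that meets the fibers twice.

\begin{lemma}\label{lem:S}
Let $S=\{x^2z=y^2-x\}\subset\mathbb A^3$. The functions $t=z$, $u=y/x$ define an isomorphism $S\cong(\mathbb A^1_t\times\mathbb P^1_u)\setminus\Gamma$, under which $x=1/(u^2-t)$.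
\end{lemma}

\begin{proof}
On $S$ we have $y^2=x(1+xz)$, so $\psi(x,y,z)=(z,[y:x])=(z,[1+xz:y])$ is a morphism: the first expression serves where $x\ne0$ and the second near $x=0$. If $x\neq0$, then $u^2-t=(y^2-x^2z)/x^2=1/x\neq0$, and if $x=0$, then $y=0$ and $u=\infty$. So $\psi$ avoids $\Gamma$. Write $u=U_0/U_1$ and $Q=U_0^2-tU_1^2$. The functions $x=U_1^2/Q$, $y=U_0U_1/Q$, $z=t$ are regular off $\Gamma=\{Q=0\}$ and satisfy
\[
x^2z-y^2+x=U_1^2\,(tU_1^2-U_0^2+Q)/Q^2=0 .
\]
They define a morphism to $S$ that is inverse to $\psi$ on the dense open set $x\ne0$, hence everywhere.
\end{proof}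

Thus $S$ has two fibrations. The fibers of $x$ are the parabolas $u^2=t+1/a$, which are translates of $\Gamma$, and the section $u=\infty$ counted twice. The fibers of $t=z$ are copies of $\mathbb P^1$ with two points removed, or one point for $t=0$.

\begin{proof}[Proof of Theorem~\ref{thm:A}(i)]
By Lemma~\ref{lem:riccati} and Proposition~\ref{prop:D0}, $D_0$ restricts to a simple derivation $D$ of $\mathbb C[S]$ with Kodaira dimension $1$. We compute it on generators, using $xu=y$ and $xu^2=uy=1+xz$. We have $D(z)=1$ and
\begin{align*}
D(x)&=-x^2\big(2u(z^2-u^2)-1\big)=x^2-2x(xu)z^2+2(xu)(xu^2)\\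
&=x^2-2xyz^2+2y(1+xz),\\
D(y)&=uD(x)+x(z^2-u^2)=xy-2y^2z^2+2(1+xz)^2+xz^2-(1+xz).\qedhere
\end{align*}
\end{proof}

\section{A double cover and the value 2}\label{sec:kod2}

A cover that ramifies along a non-invariant curve adds that curve to the canonical class of the foliation, as in the Riemann--Hurwitz formula along each leaf. On $\mathbb A^1\times\mathbb P^1$ the divisor of $u^2-t$ is $\Gamma-2\{u=\infty\}$, so a square root of $x=1/(u^2-t)$ defines a double cover branched only along $\Gamma$, which lies outside $S$. The difficulty is to control the canonical class on a reduced model of the cover without computing that model. The next lemma does this, using that the foliation downstairs is reduced.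

\begin{lemma}\label{lem:pullback}
Let $g:\widetilde Y\to Y$ be a generically finite surjective morphism of smooth projective surfaces, $\mathcal G$ a reduced foliation on $Y$ defined by a rational vector field $V$, and $\widetilde V$ the lift of $V$, which defines $\widetilde{\mathcal G}=g^*\mathcal G$. Then
\[
-\operatorname{div}_{\widetilde{\mathcal G}}(\widetilde V)\ \ge\ g^*\big(-\operatorname{div}_{\mathcal G}(V)\big).
\]
If a curve $E\subset\widetilde Y$ maps onto a non-invariant curve $C$ with ramification index $n$, then $\operatorname{ord}_E(\widetilde V)=n\operatorname{ord}_C(V)+1-n$.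
\end{lemma}

\begin{proof}
Let $E\subset\widetilde Y$ be a curve. As $\mathbb C(\widetilde Y)/\mathbb C(Y)$ is finite, the restriction of the valuation $\operatorname{ord}_E$ to $\mathbb C(Y)$ is discrete with residue field of transcendence degree one. Such a valuation is divisorial: there are a composition of point blow-ups $b:\hat Y\to Y$, a curve $E_0\subset\hat Y$ and $n\ge1$ such that the restriction is $n\operatorname{ord}_{E_0}$. Let $\hat{\mathcal G}$ be the lifted foliation. Near a general point of $E_0$ choose coordinates with $E_0=\{\xi_0=0\}$ in which $\hat{\mathcal G}$ is generated by $\partial_{\eta_0}$ if $E_0$ is invariant and by $\partial_{\xi_0}$ if it is not. Near a general point of $E$ the map $\widetilde Y\dashrightarrow\hat Y$ is defined, the pull-back $\eta$ of $\eta_0$ is a coordinate on $E$, and the pull-back of $\xi_0$ is $\xi^n$ for a local equation $\xi$ of $E$. The lift of $\partial_{\eta_0}$ is $\partial_\eta$, of order $0$ along $E$, and the lift of $\partial_{\xi_0}$ is $\frac1n\xi^{1-n}\partial_\xi$, of order $1-n\le0$. Hence $\operatorname{ord}_E(\widetilde V)$ equals $n\operatorname{ord}_{E_0}(V)$ or $n\operatorname{ord}_{E_0}(V)+1-n$. The second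 case with $E_0=C$ is the last assertion. In both cases $-\operatorname{ord}_E(\widetilde V)\ge-n\operatorname{ord}_{E_0}(V)$. By (F2), $-\operatorname{div}_{\hat{\mathcal G}}(V)\ge b^*(-\operatorname{div}_{\mathcal G}(V))$, and $n$ times the coefficient of $E_0$ in the right side is the coefficient of $E$ in $g^*(-\operatorname{div}_{\mathcal G}(V))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(ii)]
Let $\widetilde S=\{s^2z=v^2-1\}$ and $\nu(s,v,z)=(s^2,sv,z)$. Since $s^4z-s^2v^2+s^2=s^2(s^2z-v^2+1)$, this is a morphism $\nu:\widetilde S\to S$. It is finite, because $s^2=x$ and $v^2=1+xz$. We have $u=v/s$, so $\mathbb C(\widetilde S)=\mathbb C(t,u)(s)$ with $s^2=1/(u^2-t)$.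

\emph{The derivation.} Extend the derivation $D$ of part (i) to the field $\mathbb C(\widetilde S)$. From $1+xz=v^2$ and $v^2-1=s^2z$ we get
\begin{align*}
D(s)&=\frac{D(x)}{2s}=\frac{s^4-2s^3vz^2+2sv\cdot v^2}{2s}=\tfrac12s^3-s^2vz^2+v^3,\\
D(v)&=uD(s)+s(z^2-u^2)=\tfrac12s^2v-sv^2z^2+sz^2+\frac{v^2(v^2-1)}{s}\\
&=\tfrac12s^2v-sv^2z^2+sz^2+sv^2z .
\end{align*}
So $D$ maps the generators $s,v,z$ into $\mathbb C[\widetilde S]$ and is a derivation of this ring.

\emph{Simplicity.} There is no zero, since $D(z)=1$. If the ideal of a curve $C\subset\widetilde S$ were stable, its intersection with $\mathbb C[S]$, which is the ideal of the curve $\nu(C)$, would be stable as well, against part (i). Lemma~\ref{lem:simple} applies.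

\emph{Kodaira dimension.} Let $Y_0$, $\mathcal G_0$, $f_\infty$ be as in Proposition~\ref{prop:D0}. Resolve the normalization of $Y_0$ in $\mathbb C(\widetilde S)$ and apply (F1). This gives a morphism $g:\widetilde Y\to Y_0$ of degree $2$ from a smooth projective model of $\widetilde S$ such that $\widetilde{\mathcal G}=g^*\mathcal G_0$ is reduced. As $u^2-t$ vanishes to order one along $\Gamma$, there is a curve $\widetilde\Gamma\subset\widetilde Y$ over the closure of $\Gamma$ with ramification index $2$. The curve $\Gamma$ is not invariant by Lemma~\ref{lem:riccati}(b), and $\operatorname{ord}_\Gamma(D_0)=0$. By Lemma~\ref{lem:pullback}, $-\operatorname{div}_{\widetilde{\mathcal G}}(D)\ge\tilde f:=g^*f_\infty$, and the coefficient of $\widetilde\Gamma$ in $-\operatorname{div}_{\widetilde{\mathcal G}}(D)$ is $1$. Since $\widetilde\Gamma$ is not a component of $\tilde f$,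
\[
K_{\widetilde{\mathcal G}}\sim-\operatorname{div}_{\widetilde{\mathcal G}}(D)\ \ge\ \tilde f+\widetilde\Gamma .
\]
The divisor $\tilde f$ is nef with $\tilde f^2=0$, and $k=\tilde f\cdot\widetilde\Gamma>0$ because $t$ is not constant on $\Gamma$. For small rational $\epsilon\in(0,1)$ the divisor $L=\tilde f+\epsilon\widetilde\Gamma$ satisfies $L\cdot\widetilde\Gamma=k+\epsilon\widetilde\Gamma^2>0$, it is nonnegative on all other curves, and $L^2=\epsilon(2k+\epsilon\widetilde\Gamma^2)>0$. So $L$ is nef and big, and $K_{\widetilde{\mathcal G}}$ is the sum of $L$ and an effective $\mathbb Q$-divisor. Hence $K_{\widetilde{\mathcal G}}$ is big and $\operatorname{kod}(\widetilde{\mathcal G})=2$.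
\end{proof}

\section{Hilbert modular foliations: the value $-\infty$ does not occur}\label{sec:minus}

\begin{proposition}\label{prop:minus}
If $D$ is a simple derivation of $A_{c,q}$, then $\operatorname{kod}(\overline{\mathcal F})\ne-\infty$.
\end{proposition}

A rational fibration has a rational first integral and is excluded by (D2). For a Hilbert modular foliation the idea is that the part of $Z$ uniformized by $\mathbb H\times\mathbb H$ contains no entire curve, while $X$ contains the lines $\ell_a$. The point to check is that the lines stay in this part, away from the curves over cusps and quotient singularities. By Lemma~\ref{lem:model} it is enough to show that those curves are invariant.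

\begin{proof}
Suppose that $\operatorname{kod}(\overline{\mathcal F})=-\infty$. By Theorem~\ref{thm:McQ}(a) and (D2), $\overline{\mathcal F}$ is birational to a Hilbert modular foliation on $Z^*\supset Z=(\mathbb H\times\mathbb H)/\Lambda$, whose leaves are, say, the images of the sets $\{\tau\}\times\mathbb H$.

\emph{Both projections of $\Lambda$ are injective.} The kernel of one projection is a discrete, hence closed, subgroup of the other factor $PSL_2(\mathbb R)$. It is normalized by the dense image of $\Lambda$ in that factor, hence by the whole factor. A discrete normal subgroup of a connected group is central, and $PSL_2(\mathbb R)$ has trivial center.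

\emph{The model.} A nontrivial $\gamma=(\gamma_1,\gamma_2)\in\Lambda$ has $\gamma_1,\gamma_2\ne1$, and each $\gamma_i$ has at most one fixed point in $\mathbb H$. So $\gamma$ has at most one fixed point. Let $Z^\circ\subset Z$ be the image of the open set $\Omega$ of points with trivial stabilizer. Then $\Omega\to Z^\circ$ is an unramified covering, $Z^\circ$ is smooth, and the foliation is regular on it. A point of $Z\setminus Z^\circ$ has a punctured neighborhood that is the quotient of a punctured ball by a free action of a nontrivial finite group, so this neighborhood is not simply connected and the point is singular. Since $Z^*$ is a normal projective surface, $Z^*\setminus Z^\circ$ is finite. By (F1) there is a resolution $Y\to Z^*$ that is an isomorphism over $Z^\circ$ and carries a reduced foliation $\mathcal G$.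

\emph{Curves over quotient singularities are invariant.} Let $I$ be the finite stabilizer of a point $(\tau_1,\tau_2)$ and $\xi$ a local coordinate on the first factor centered at $\tau_1$. The function $\prod_{\gamma\in I}\gamma^*\xi$ is $I$-invariant, depends only on the first factor, is not constant, and vanishes at the point. Its pull-back to $Y$ vanishes on the exceptional curves over the point, and (F3) applies.

\emph{Curves over cusps are invariant.} Let $E\subset Y$ lie over a cusp and suppose that it is not invariant. Near a general point of $E$ the foliation is regular and transverse to $E$, and no other exceptional curve is present. So we have uncountably many disjoint local leaves $\mathbb D_e$, discs with $\mathbb D_e\cap E=\{e\}$ and $\mathbb D_e\setminus\{e\}\subset Z^\circ$. A leaf of $Z^\circ$ is the image of an open subset of $\mathbb H$, so it contains only countably many of these disjoint open sets. The stabilizer of $\{\tau\}\times\mathbb H$ in the countable group $\Lambda$ is trivial unless $\tau$ is the fixed point of some $\gamma_1\neq1$, so it is trivial for all but countably many $\tau$. Hence some $\mathbb D_e\setminus\{e\}$ lies in the image of a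 set $\{\tau\}\times\mathbb H$ with trivial stabilizer. This set maps bijectively onto a leaf, and we get a holomorphic injection $\mathbb D_e\setminus\{e\}\to\mathbb H$. Identify $\mathbb H$ with a bounded disc. By Riemann's extension theorem the map extends over $e$ with value in the closed disc, and by the open mapping theorem the value lies in the open disc. So the image of $e$ in $Z^*$ lies in $Z$, which contradicts the choice of $E$.

\emph{Conclusion.} The set $Y\setminus Z^\circ$ consists of invariant curves and finitely many points. By Lemma~\ref{lem:model}, $\varphi(X^\circ)$ avoids the curves. The lines $\ell_a$ are disjoint, so for general $a$ we have $\ell_a\subset X^\circ$ and $\varphi(\ell_a)$ avoids the points. Then $\varphi$ maps $\ell_a\cong\mathbb C$ injectively to $Z^\circ$. As $\mathbb C$ is simply connected, this map lifts to $\Omega\subset\mathbb H\times\mathbb H$, and the lift is constant by Liouville's theorem. This is a contradiction.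
\end{proof}

\section{Holomorphic vector fields: the value 0 does not occur}\label{sec:zero}

\begin{proposition}\label{prop:zero}
If $D$ is a simple derivation of $A_{c,q}$, then $\operatorname{kod}(\overline{\mathcal F})\ne0$.
\end{proposition}

We show that $D$ would extend to a holomorphic vector field on a projective model, so that $X$ would lie in the open orbit of an algebraic group. The equality $A^*=\mathbb C^*$ is used twice.

\begin{proof}
Suppose that $\operatorname{kod}(\overline{\mathcal F})=0$. By Theorem~\ref{thm:McQ}(b) there is a birational morphism from $\overline X$ to a relatively minimal reduced model $(Y,\mathcal G)$. Some multiple of $K_{\mathcal G}$ is effective, so $K_{\mathcal G}=P+N$ with $P\equiv0$. By Lemma~\ref{lem:model}, in which now $X^\circ=X$, we regard $X$ as an open subset of $Y$ that meets no invariant curve.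

\emph{$D$ is holomorphic on $Y$.} Choose $n\ge1$ with $nN$ integral. As $Y$ is rational, a numerically trivial line bundle on $Y$ is trivial, so $nK_{\mathcal G}\sim nN$. Thus $nN+n\operatorname{div}_{\mathcal G}(D)=\operatorname{div}(a)$ for some $a\in\mathbb C(Y)^*$. Both terms on the left are supported outside $X$: the components of $N$ are invariant, and $D$ generates $T_{\mathcal G}$ on $X$ by (D1). So $a\in A^*=\mathbb C^*$ and $\operatorname{div}_{\mathcal G}(D)=-N$. Then $N$ is integral with coefficients in $[0,1)$, so $N=0$, and $D$ is a holomorphic vector field on $Y$.

\emph{The group generated by the flow.} The connected group $\operatorname{Aut}^0(Y)$ acts trivially on the discrete group $\operatorname{Pic}Y$. So it preserves a very ample class and is a closed subgroup of a projective linear group, hence a linear algebraic group. Let $G$ be the Zariski closure in it of the flow $\exp(\mathbb CD)$. It is commutative and connected, so $G=T\times U$ with $T$ a torus and $U$ a vector group. The projection of the flow to $U$ is a holomorphic homomorphism $\mathbb C\to U$, so its image is a linear subspace of dimension at most $1$. This image is Zariski dense, so $\dim U\le1$.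 A $G$-invariant rational function is killed by $D$, hence constant by (D2). By Rosenlicht's theorem, invariant rational functions separate general orbits, so $G$ has a dense open orbit $O$. Since $G$ is commutative, the stabilizer of a point of $O$ fixes every point of $O$, hence of $Y$, and is trivial. So $O\cong G$ and $\dim G=2$, which gives $\dim T\geq1$.

\emph{A nonconstant unit.} A nontrivial character of $T$ gives a nonconstant regular function $\mathsf m$ without zeros on $O\cong T\times U$. The curves contained in $Y\setminus O$ are preserved by the connected group $G$, so they are invariant and do not meet $X$. Thus $X\setminus O$ is finite, and $\mathsf m$ and $1/\mathsf m$ extend to regular functions on the smooth surface $X$. This contradicts $A^*=\mathbb C^*$.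
\end{proof}

\begin{remark}
The condition on units cannot be dropped. The derivation $\partial_x+y\partial_y$ of $\mathbb C[x,y,y^{-1}]$ has no zero, and its leaves $y=\kappa e^x$, $\kappa\ne0$, are not algebraic, so it is simple. On $\mathbb P^1\times\mathbb P^1$ it reads $-\xi^2\partial_\xi+y\partial_y$ with $\xi=1/x$. It is holomorphic, and its zeros are two saddle-nodes at $\xi=0$, $y\in\{0,\infty\}$. So the canonical bundle is trivial and the Kodaira dimension is $0$.
\end{remark}

Propositions~\ref{prop:minus} and~\ref{prop:zero} and the two examples prove Theorem~\ref{thm:A}.

\section{Simple derivations of Kodaira dimension 1}\label{sec:class}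

In this section $D$ is a simple derivation of $A=A_{c,q}$ with $\operatorname{kod}(\overline{\mathcal F})=1$. We want to recover the picture of Section~\ref{sec:kod1}: an embedding of $X$ in $\mathbb A^1\times\mathbb P^1$ on which $D$ is a Riccati field. The classification gives a transverse fibration, but says nothing about its base points on $X$, its image, its multiple fibers, or its genus. We settle these points in turn by playing the fibration against the lines $\ell_a$.

\subsection{The transverse fibration}

\begin{lemma}\label{lem:fib}
One can choose $\overline X\supset X$, with $\overline{\mathcal F}$ reduced, so that there is a fibration $\pi:\overline X\to\mathbb P^1$ whose general fiber $f$ has genus $g\in\{0,1\}$ and is everywhere transverse to $\overline{\mathcal F}$. Moreover $K_{\overline{\mathcal F}}\equiv L$ for an effective vertical $\mathbb Q$-divisor $L$.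
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:McQ}(c) and (D2) there are blow-ups $\rho:Y\to\overline X$ and a fibration $\pi$ on $Y$ with such a general fiber $f$, transverse to the lifted foliation $\mathcal G$. The base is $\mathbb P^1$ by L\"uroth's theorem. Perform first the blow-ups over the boundary and call the result $\overline X$; by (F2) the foliation is still reduced. Now all centers of $\rho$ lie over points of $X$, which are regular. By (F2), $K_{\mathcal G}=\rho^*K_{\overline{\mathcal F}}+E'$ with $E'\ge0$, and every $\rho$-exceptional curve occurs in $E'$. Indeed, the blow-up of a point of $X$ contributes its exceptional curve, and each later center lies on a curve that already occurs, whose pull-back contains the new exceptional curve. By (F4), $0=K_{\mathcal G}\cdot f=\rho^*K_{\overline{\mathcal F}}\cdot f+E'\cdot f$. Both terms are nonnegative, since $f$ is nef and a multiple of $K_{\overline{\mathcal F}}$ is effective. So $E'\cdot f=0$, $\pi$ is constant on the connected fibers of $\rho$, and $\pi$ descends to $\overline X$. Finally take $nL\in|nK_{\overline{\mathcal F}}|$ for some $n\geq1$. From $L\cdot f=0$ it follows that $L$ is vertical.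
\end{proof}

Every component of a fiber of $\pi$ that meets $X$ is non-invariant. If we blow up points of a smooth fiber that is transverse to a foliation, then by (F3) the strict transform of the fiber is the only non-invariant component, and it has multiplicity one. The key lemma is the converse.

\begin{lemma}\label{lem:U}
Let $\pi:V\to\Sigma$ be a fibration with general fiber $f$ of genus $g\in\{0,1\}$, everywhere transverse to a foliation $\mathcal G$. Suppose that the fiber $\pi^*b$ has a non-invariant component $B$ of multiplicity $1$. Then all other components of $\pi^*b$ are invariant, and there is a birational morphism $V\to V'$ over $\Sigma$ onto a smooth projective surface that contracts exactly these components, such that the fiber of $V'$ over $b$ is smooth and the induced foliation $\mathcal G'$ is regular along it and transverse to it.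
\end{lemma}

\begin{proof}[Proof for $g=0$]
Let $\pi^*b=\sum m_iE_i$ be reducible. Then $E_i^2<0$ for all $i$, and the adjunction formula $K_V\cdot E_i=2p_a(E_i)-2-E_i^2$ shows that $K_V\cdot E_i=-1$ if $E_i$ is a $(-1)$-curve and $K_V\cdot E_i\ge0$ otherwise. As $\sum m_iK_V\cdot E_i=K_V\cdot f=-2$ and $B$ has multiplicity $1$, there is a $(-1)$-curve other than $B$. Contract it and repeat. We reach $V'$ on which the fiber is the image $B'$ of $B$, with multiplicity $1$. From $B'^2=0$ and $K_{V'}\cdot B'=-2$ we get $p_a(B')=0$, so $B'$ is smooth. By (F4), $\operatorname{tang}(\mathcal G',B')=K_{\mathcal G'}\cdot B'=K_{\mathcal G'}\cdot f=0$, so $\mathcal G'$ is regular along $B'$ and transverse to it. The contracted curves are invariant by (F3).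
\end{proof}

\begin{proof}[Proof for $g=1$]
Let $\Delta$ be a small disc around $b$ with coordinate $t$ centered at $b$, and $\Delta^*=\Delta\setminus\{b\}$. Over $\Delta^*$ the map $\pi$ is a proper submersion transverse to $\mathcal G$, so paths in $\Delta^*$ lift to leaves, and a loop around $b$ defines a holonomy automorphism $\theta$ of a fiber $E$. At a general point of $B$ the foliation is transverse to $B$ and $t$ is a local equation of $B$, by multiplicity one. So there are coordinates $(t,\eta)$ in which the leaves are $\eta=\text{const}$. After shrinking $\Delta$, these leaves are sections of $\pi$ over all of $\Delta$. Thus $\theta$ fixes an open subset of $E$ pointwise, so $\theta=\operatorname{id}$, and the leaves define a trivialization $\Delta^*\times E\cong\pi^{-1}(\Delta^*)$ in which $\mathcal G$ is horizontal.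

Let $V\to V'$ contract $(-1)$-curves in the fiber over $b$ until none is left. By Kodaira's table, a fiber without $(-1)$-curves of an elliptic fibration, around which the topological monodromy is trivial, is of type ${}_kI_0$: it is $k$ times a smooth elliptic curve. All multiplicities in $\pi^*b$ are then divisible by $k$, so $k=1$. Hence $V'$ is smooth over $\Delta$. The $j$-invariant is constant on $\Delta^*$, hence on $\Delta$, and the Fischer--Grauert theorem gives $V'|_\Delta\cong\Delta\times E$ after shrinking $\Delta$. In these coordinates the trivialization by leaves is a family of automorphisms of $E$, so it reads $(t,e)\mapsto(t,\mathsf A(e)+\tau(t))$, where $\tau:\Delta^*\to E$ is holomorphic and the group automorphism $\mathsf A$ does not depend on $t$, as there are finitely many of them. A leaf through a general point of $B$ maps to a holomorphic section of $V'|_\Delta$. So $\mathsf A(e_0)+\tau(t)$ extends over $t=0$ for some $e_0$, and $\tau$ extends. The leaves of $\mathcal G'$ over $\Delta$ are therefore the graphs of the maps $e+\tau(t)$, and $\mathcal G'$ is regular and transverse to the central fiber. By (F3) the contracted curves are invariant. So $B$ is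 not contracted, and it is the only such component because the central fiber of $V'$ is irreducible.
\end{proof}

Multiplicity one is needed. The quotient of $\Delta\times E$ by $(t,e)\mapsto(-t,e+e_2)$, with $e_2$ of order $2$, is smooth and fibers over the disc with coordinate $t^2$. The horizontal foliation descends, and the central fiber is twice a non-invariant curve. We will remove such a fiber by a base change.

\subsection{The fibration restricts to a polynomial function on $X$}

\begin{lemma}\label{lem:notx}
For general $a$, the map $\pi$ is not constant on $\ell_a$.
\end{lemma}

\begin{proof}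
Suppose that it is constant. Then $\pi$, viewed as an element of $\mathbb C(x,y)$, lies in $\mathbb C(x)$. As $\pi$ has connected fibers, $\mathbb C(\pi)$ is algebraically closed in $\mathbb C(X)$, so $\mathbb C(\pi)=\mathbb C(x)$ and we may take $\pi=x$. By transversality, $D(x)\in\mathbb C[x,1/c][y]$ has no zero on $\ell_a$ for general $a$, so it has degree $0$ in $y$. By (X3) and (D3), $D(x)\in\mathbb C^*$. Hence $dx$ vanishes nowhere on $X$, and all fibers of $x$ on $X$ are reduced. Let $x_0$ be a root of $c$. The components of $\{x=x_0\}\subset X$ are non-invariant of multiplicity $1$, so by Lemma~\ref{lem:U} there is only one. By (X2) its multiplicity is $d\ge2$, a contradiction.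
\end{proof}

This is one of the places where $d\ge2$ is used. For $d=1$ the surface is $\mathbb A^2_{x,z}$, and the field $D_0$ with $(t,u)=(x,z)$ is transverse to the fibers of $x$.

Let $R\subset\mathbb P^1$ be the set of points $b$ with $\pi^{-1}(b)\cap X=\emptyset$. For $b\notin R$ let $m_b$ be the least multiplicity in $F_b=\pi^*b$ of a component that meets $X$, and let $B_b$ be a component that meets $X$ and has multiplicity $m_b$. Fix a general $a$ and let $n$ be the degree of $\pi|_{\ell_a}$. At a point of $\ell_a$ over $b$ the ramification index of $\pi|_{\ell_a}$ is at least $m_b$, because a local coordinate at $b$ is divisible by $h^{m_b}$ for a local equation $h$ of some component through that point.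

\begin{lemma}\label{lem:base}
The set $R$ has exactly one point. In a suitable coordinate $t$ on $\mathbb P^1$ we have $R=\{\infty\}$, the function $t:X\to\mathbb A^1$ is regular and surjective, and $m_b=1$ for all $b\in\mathbb A^1\setminus\{0\}$.
\end{lemma}

\begin{proof}
A nonconstant morphism $\mathbb A^1\to\mathbb P^1$ omits at most one point, so $|R|\le1$. Suppose that $R=\emptyset$. The line $\ell_a$ will force the orbifold Euler number $\delta=2-\sum_b(1-1/m_b)$ to be positive, and this will contradict the effectivity of $K_{\overline{\mathcal F}}$.

Extend $\pi|_{\ell_a}$ to $\bar\pi:\mathbb P^1\to\mathbb P^1$, where the point at infinity maps to $b_0$ with ramification index $k$. A point $b\ne b_0$ has at most $n/m_b$ preimages, and $b_0$ has at most $1+(n-k)/m_{b_0}$. By the Riemann--Hurwitz formula,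
\[
2n-2=\sum_b\big(n-|\bar\pi^{-1}(b)|\big)\ge n\sum_b\Big(1-\frac1{m_b}\Big)-1+\frac k{m_{b_0}},
\]
so $n\delta\ge1+k/m_{b_0}>0$.

The map $d\pi:T_{\overline{\mathcal F}}\to\pi^*T_{\mathbb P^1}$ of line bundles vanishes on a divisor $\Theta\ge0$, which is vertical by transversality, and $K_{\overline{\mathcal F}}=\pi^*K_{\mathbb P^1}+\Theta$. Near a general point of the non-invariant curve $B_b=\{\xi=0\}$ the foliation is generated by $\partial_\xi$ and $\pi$ vanishes to order $m_b$, so the coefficient of $B_b$ in $\Theta$ is $m_b-1$. Write the part of $\Theta$ over $b$ as $(1-1/m_b)F_b+\Xi_b$; then $B_b$ has coefficient $0$ in $\Xi_b$. With $\Xi=\sum_b\Xi_b$ and $L$ as in Lemma~\ref{lem:fib} we get $L\equiv K_{\overline{\mathcal F}}\equiv-\delta f+\Xi$. So the vertical $\mathbb Q$-divisor $L-\Xi\equiv-\delta f$ is orthogonal to all vertical curves. By Zariski's lemma, a $\mathbb Q$-divisor supported on a fiber with square zero is a multiple of the fiber. Hence $L-\Xi=\sum_b\xi_bF_b$ with $\sum_b\xi_b=-\delta<0$. But $\xi_bm_b$ is the coefficient of $B_b$ in $L$, so $\xi_b\ge0$ for every $b$, and here we use that $B_b$ exists for every $b$. This is a contradiction.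

So $R=\{\infty\}$ in a suitable coordinate $t$, and $t|_{\ell_a}$ is a polynomial of degree $n$. Counting the zeros of its derivative gives $n-1\ge n\sum_{b\in\mathbb A^1}(1-1/m_b)$. Each $b$ with $m_b\ge2$ contributes at least $1/2$ to a sum that is less than $1$, so there is at most one such $b$, and we translate it to $0$.
\end{proof}

\subsection{Removing the multiple fiber}
Put $m=m_0\ge1$. Let $\widetilde X$ be the normalization of $X\times_{\mathbb A^1_t}\mathbb A^1_s$ with $t=s^m$. It is irreducible, because $\mathbb C(t)$ is algebraically closed in $\mathbb C(X)$, and the group $\mu_m$ of $m$-th roots of unity acts on it with quotient $X$. We will see at the end that $m=1$.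

\begin{lemma}\label{lem:cover}
The map $\widetilde X\to X$ is finite \'etale and Galois with group $\mu_m$, so $\widetilde X$ is smooth and affine. Moreover $\widetilde X$ is an open subset of a surface $V'$ with a smooth proper morphism $s:V'\to\mathbb A^1$ whose fibers are connected of genus $g$ and everywhere transverse to the lifted foliation, and $\widetilde X$ meets every fiber.
\end{lemma}

\begin{proof}
Let $V$ be a resolution, isomorphic over the smooth locus, of the normalization of $\overline X\times_{\mathbb P^1_t}\mathbb P^1_s$. The general fiber of $s:V\to\mathbb P^1$ maps isomorphically to a general fiber of $\pi$, and $V\to\overline X$ is \'etale near it. So $s$ is a fibration of genus $g$ to which Lemma~\ref{lem:U} can be applied.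

If locally $t=\varepsilon h^m$ with $\varepsilon$ a unit, then $r=s/h$ satisfies $r^m=\varepsilon$. The \'etale cover defined by this equation is normal, and it is finite and birational over the fiber product, so it is the normalization. On it $s=rh$. This applies near a general point of $B_0$, so a curve of $V$ that maps onto $B_0$ is non-invariant and has multiplicity $1$ in $\{s=0\}$. By Lemma~\ref{lem:U} the fiber $\{s=0\}$ has only one non-invariant component. A component $B_1\ne B_0$ of $F_0$ that meets $X$ would be non-invariant, and a curve of $V$ mapping onto it would be a second one. So $B_0$ is the only component of $F_0$ that meets $X$. Near every point of $X\cap B_0$ we thus have $t=\varepsilon h^m$ with $h$ a local equation of $B_0$, and $\widetilde X\to X$ is \'etale there. It is \'etale over $t\neq0$ as a base change of $s\mapsto s^m$.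

Thus $\widetilde X$ is smooth and open in $V$. It contains no invariant curve, since the image in $X$ would be invariant. Every fiber of $s$ over $\mathbb A^1$ has a component of multiplicity $1$ that meets $\widetilde X$: for $s=0$ a curve over $B_0$, and for $s=s_0\ne0$ the curve over $B_b$, $b=s_0^m$, as $m_b=1$. Apply Lemma~\ref{lem:U} to the finitely many fibers over $\mathbb A^1$ that are not already smooth and transverse, and let $V'$ be the part over $\mathbb A^1$ of the result. The contracted curves are invariant, hence disjoint from $\widetilde X$, so $\widetilde X$ maps isomorphically onto an open subset of $V'$.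
\end{proof}

To show that $m=1$ we use that $\widetilde X$ also inherits a fibration by lines. Let $\widetilde B$ be the normalization of $\mathbb A^1_x$ in the algebraic closure of $\mathbb C(x)$ in $\mathbb C(\widetilde X)$. It is a smooth affine curve, finite over $\mathbb A^1_x$, with an action of $\mu_m$. Since $\widetilde X$ is normal, $x$ lifts to an equivariant morphism $\tilde x:\widetilde X\to\widetilde B$, whose general fiber is irreducible.

\begin{lemma}\label{lem:Btilde}
\begin{itemize}
\item[(a)] $\widetilde B\to\mathbb A^1_x$ is Galois with group $\mu_m$, and $\tilde x$ is surjective.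
\item[(b)] If $U\subset\widetilde B$ is the preimage of $\{c\ne0\}$, then $(\tilde x,y):\tilde x^{-1}(U)\to U\times\mathbb A^1$ is an isomorphism.
\item[(c)] If all fibers of $\tilde x$ are irreducible, then $m=1$ and $\widetilde B=\mathbb A^1_x$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C\cong\mathbb A^1$ be a component of a fiber of $x$, with reduced structure. Since $\mathbb A^1$ is simply connected, the preimage of $C$ in $\widetilde X$ consists of $m$ disjoint copies of $C$, which $\mu_m$ permutes simply transitively.

(a) For general $a$ the fibers of $\tilde x$ over the points above $a$ are irreducible and nonempty, so they are the $m$ copies of $\ell_a$. Thus $\mu_m$ acts simply transitively on a general fiber of $\widetilde B\to\mathbb A^1_x$, and this cover is Galois with group $\mu_m$. The group is then transitive on every fiber, and $x:X\to\mathbb A^1$ is surjective by (X2), so $\tilde x$ is surjective.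

(b) Both sides are finite of degree $m$ over $\{c\ne0\}\times\mathbb A^1_y$. So the map is finite and birational onto a normal surface.

(c) Let $\beta\in\widetilde B$, and let $C$ be a component of the fiber of $x$ over the image of $\beta$. After translating by $\mu_m$, some copy $\widetilde C$ of $C$ lies over $\beta$. If $\sigma\in\mu_m$ fixes $\beta$, then $\widetilde C$ and $\sigma\widetilde C$ are components of the irreducible curve $\tilde x^{-1}(\beta)$, so $\sigma\widetilde C=\widetilde C$ and $\sigma=1$. Hence $\mu_m$ acts freely, and $\widetilde B\to\mathbb A^1$ is a connected finite \'etale cover, so it has degree $1$.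
\end{proof}

\subsection{The turbulent case does not occur}

\begin{lemma}\label{lem:g1}
We have $g=0$.
\end{lemma}

\begin{proof}
Suppose that $g=1$. We first show that $V'$ is algebraically a product. Let $\overline V'\to\mathbb P^1_s$ be a smooth completion of $V'$ without $(-1)$-curves in the fiber at infinity. A loop around $\infty$ is contractible in $\mathbb A^1_s$, over which the family is smooth, so the monodromy is trivial and this fiber is of type ${}_kI_0$. All fibers have topological Euler characteristic $0$, so $\chi_{\rm top}(\overline V')=0$. Also $K_{\overline V'}^2=0$, as for every relatively minimal elliptic fibration, and Noether's formula gives $\chi(\mathcal O_{\overline V'})=0$. By Lemma~\ref{lem:Btilde}(b) the surface is birationally ruled, so $p_g=0$ and $h^1(\mathcal O_{\overline V'})=1$. The Albanese map $\alpha_1:\overline V'\to E_1$ is then a surjection onto an elliptic curve. It does not contract the general fiber of $s$, since otherwise it would factor through $\mathbb P^1$ and be constant. The degree of $\alpha_1$ on a fiber of $s$ is an intersection number, the same for all fibers, so every fiber over $\mathbb A^1$ maps onto $E_1$, without ramification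 by Riemann--Hurwitz. Thus $(\alpha_1,s):V'\to E_1\times\mathbb A^1$ is proper, quasi-finite and \'etale, hence finite \'etale. As $\mathbb A^1$ is simply connected, $V'\cong E\times\mathbb A^1$ for an elliptic curve $E$ that covers $E_1$.

Let $\alpha:\widetilde X\to E$ be the restriction of the projection. It is constant on the general fiber $\mathbb A^1$ of $\tilde x$, so $\alpha=\varepsilon\circ\tilde x$ for a dominant rational map $\varepsilon:\widetilde B\dashrightarrow E$, which is a morphism because $\widetilde B$ is a smooth curve. A nonempty fiber of $\alpha$ is open in $\{e\}\times\mathbb A^1$, hence irreducible. It is the disjoint union of the closed curves $\tilde x^{-1}(\beta)$, $\beta\in\varepsilon^{-1}(e)$, which are nonempty by Lemma~\ref{lem:Btilde}(a). So there is one such $\beta$, and $\tilde x^{-1}(\beta)$ is irreducible. By Lemma~\ref{lem:Btilde}(c), $\widetilde B=\mathbb A^1$, which cannot dominate $E$.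
\end{proof}

\subsection{The Riccati case}
Now $V'\to\mathbb A^1_s$ is smooth and proper with fibers $\mathbb P^1$. By Tsen's theorem it has a section, so it is the projectivization of a vector bundle of rank $2$ on $\mathbb A^1$, which is trivial. Thus $V'\cong\mathbb A^1\times\mathbb P^1$, and $\operatorname{Pic}V'=\mathbb Z$ by the degree on a fiber. We compute Picard groups in two ways, once from $V'$ and once from the fibration by lines.

\begin{lemma}\label{lem:pic}
Let $Y$ be a smooth irreducible surface, $\phi:Y\to B$ a surjective morphism onto a smooth affine rational curve, and $U\subset B$ a nonempty open set with $\phi^{-1}(U)\cong U\times\mathbb A^1$ over $U$. For $\beta\in B\setminus U$ write $\phi^*\beta=\sum_im_{\beta,i}C_{\beta,i}$. Then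
\[
\operatorname{Pic}Y\cong\bigoplus_{\beta\in B\setminus U}\Big(\bigoplus_i\mathbb Z\,C_{\beta,i}\Big)\Big/\mathbb Z\,\phi^*\beta .
\]
\end{lemma}

\begin{proof}
The curves $B$ and $U$ are open in $\mathbb A^1$, so $\operatorname{Pic}B=0$, $\operatorname{Pic}(U\times\mathbb A^1)=0$ and $\mathcal O(U\times\mathbb A^1)^*=\mathcal O(U)^*$. Hence there is an exact sequence $\mathcal O(U)^*\to\bigoplus_{\beta,i}\mathbb ZC_{\beta,i}\to\operatorname{Pic}Y\to0$, in which $a$ maps to $\phi^*\operatorname{div}_B(a)$. As $\operatorname{Pic}B=0$, every divisor supported on $B\setminus U$ is $\operatorname{div}_B(a)$ for some $a\in\mathcal O(U)^*$. So the image is spanned by the $\phi^*\beta$.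
\end{proof}

\begin{proposition}\label{prop:numerics}
We have $m=1$, so $X$ is open in $V'=\mathbb A^1_t\times\mathbb P^1$. The complement $\Gamma'=V'\setminus X$ is an irreducible curve of degree $2$ over $\mathbb A^1_t$. The polynomial $c$ has a single root $x_1$, $d=2$, and $q(x_1,y)$ has a double root.
\end{proposition}

\begin{proof}
The complement of the affine open set $\widetilde X$ in $V'$ is of pure codimension one, and it is nonempty since $\widetilde X$ contains no $\mathbb P^1$. It contains no fiber of $s$ by Lemma~\ref{lem:cover}. So its components have degrees $k_j\ge1$, and $\operatorname{Pic}\widetilde X=\mathbb Z/(k_1,k_2,\dots)$ is finite. The curve $\widetilde B$ is dominated by the rational surface $\widetilde X$, hence rational. By Lemmas~\ref{lem:Btilde}(a),(b) and~\ref{lem:pic}, the rank of $\operatorname{Pic}\widetilde X$ is the sum over $\beta\in\widetilde B\setminus U$ of the number of components of $\tilde x^{-1}(\beta)$ minus one. So all fibers of $\tilde x$ are irreducible, and $m=1$ by Lemma~\ref{lem:Btilde}(c). Thus $\widetilde X=X$, $s=t$ and $\tilde x=x$.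

If $\Gamma'$ had two components $\Gamma_1,\Gamma_2$ of degrees $k_1,k_2$, the divisor $k_2\Gamma_1-k_1\Gamma_2$ would have degree $0$, so it would be the divisor of a nonconstant function that is a unit on $X$, against (X3). So $\Gamma'$ is irreducible, of degree $k$ say, and $\operatorname{Pic}X=\mathbb Z/k$. The fibers of $x$ are irreducible, so by (X2) the fiber over each of the $r\geq1$ distinct roots of $c$ is $d$ times a line. Lemma~\ref{lem:pic} gives $\operatorname{Pic}X\cong(\mathbb Z/d)^r$. As $d\ge2$ and the group is cyclic of order $k$, we get $r=1$ and $k=d$. Finally $K_X$ is trivial, since $X$ is a smooth hypersurface in $\mathbb A^3$, and it is the restriction of $K_{V'}$, which has degree $-2$. So $d$ divides $2$, and $d=2$.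
\end{proof}

A curve of degree $2$ in $\mathbb A^1\times\mathbb P^1$ can be singular, like $u^2=t^3$, or of positive genus. The lines $\ell_a$ exclude this.

\begin{lemma}\label{lem:Gamma}
$\Gamma'\cong\mathbb A^1$, and after a translation of $t$ there is a fiber coordinate $u$ on $V'$ with $\Gamma'=\{u^2=t\}$.
\end{lemma}

\begin{proof}
For general $a$ the polynomial $t|_{\ell_a}$ is not constant, so $\ell_a\to\mathbb A^1_t$ is finite and $\ell_a$ is closed in $V'$. Suppose that $x:V'\dashrightarrow\mathbb P^1$ is not defined at a point $o$, necessarily on $\Gamma'$. Write $x=h_1/h_2$ near $o$ with $h_1,h_2$ coprime and vanishing at $o$. For general $a$ the curve $h_1-ah_2=0$ passes through $o$, does not contain $\Gamma'$, and so lies in the closure of $\ell_a$, which is $\ell_a\subset X$. This is absurd, so $x$ is a morphism on $V'$. It has a pole along $\Gamma'$: otherwise $x\in\mathcal O(V')=\mathbb C[t]$, and $t$ would be constant on $\ell_a$. Complete $V'$ to a smooth projective surface on which $x$ is a morphism. It is a fibration whose general fiber is a smooth completion of $\ell_a$, that is, $\mathbb P^1$. Each fiber of such a fibration arises from a smooth fiber $\mathbb P^1$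 by blow-ups, so its components are smooth rational curves. As $\Gamma'$ is open in a component of the fiber $x=\infty$, it is smooth and rational, and it is affine because it is finite over $\mathbb A^1_t$. Let $C_0\cong\mathbb A^1$ be the reduced fiber $x=x_1$. Then $X\setminus C_0\cong\mathbb C^*\times\mathbb A^1$, and the decomposition $V'=(X\setminus C_0)\sqcup C_0\sqcup\Gamma'$ gives $2=0+1+\chi_{\rm top}(\Gamma')$. So $\Gamma'$ is $\mathbb P^1$ minus one point.

The function $t|_{\Gamma'}$ is a polynomial of degree $2$, so after translating $t$ we have $t=\omega^2$ for a coordinate $\omega$ on $\Gamma'$. It remains to extend $\omega$ to a fiber coordinate. In the sequence $0\to\mathcal O(-1)\to\mathcal O(1)\to\mathcal O(1)|_{\Gamma'}\to0$ on $V'$ the sheaf $\mathcal O(-1)$ has no cohomology, and $\mathcal O(1)|_{\Gamma'}$ is trivial. So we get an isomorphism of $\mathbb C[t]$-modules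
\[
H^0(V',\mathcal O(1))=\mathbb C[t]^2\ \cong\ \mathbb C[\omega]=\mathbb C[t]\,\omega\oplus\mathbb C[t].
\]
The basis $(U_0,U_1)$ that corresponds to $(\omega,1)$ differs from the standard basis by an element of $GL_2(\mathbb C[t])$, so $u=U_0/U_1$ is a fiber coordinate, and $u|_{\Gamma'}=\omega$. Thus $\Gamma'$ is contained in the irreducible curve $\{u^2=t\}$, and equality holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\operatorname{kod}(\overline{\mathcal F})=1$. By Lemma~\ref{lem:Gamma}, $X=(\mathbb A^1_t\times\mathbb P^1_u)\setminus\Gamma$. By Lemma~\ref{lem:cover} the foliation is regular on $V'$ and transverse to all fibers of $t$. Since $D$ generates it on $X$, the function $D(t)$ has no zero, so $D(t)=\lambda\in A^*=\mathbb C^*$. By transversality the foliation has on $V'$ a unique regular generator that sends $t$ to $\lambda$, and it agrees with $D$ on $X$. So $\lambda^{-1}D-\partial_t=h\partial_u$ is a regular vertical field on $\mathbb A^1\times\mathbb P^1$, which means $h=\alpha u^2+\beta u+\gamma$ with $\alpha,\beta,\gamma\in\mathbb C[t]$. A solution in $\mathbb C(t)\cup\{\infty\}$ would give an invariant section. It differs from $\Gamma$,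 which has degree $2$, so it would meet $X$, against (D1).

Conversely, if $(X,D)$ has this form, then $\operatorname{kod}(\overline{\mathcal F})\le1$ by Lemma~\ref{lem:riccati}(c), and equality holds by Theorem~\ref{thm:A}.
\end{proof}

By Lemmas~\ref{lem:riccati}(b) and~\ref{lem:S}, every field of the form in Theorem~\ref{thm:B}(1) is a simple derivation of $\mathbb C[S]$.

\section{The algebras isomorphic to $\mathbb C[S]$}\label{sec:algebras}

By Theorem~\ref{thm:B}(1), Lemma~\ref{lem:S} and Theorem~\ref{thm:A}(i), $A_{c,q}$ has a simple derivation of Kodaira dimension $1$ if and only if $X\cong S$. It remains to translate this into the condition $(*)$. Proposition~\ref{prop:numerics} gives all of it except the degree of $c$. For $e\ge2$ and $p\in\mathbb C[x]$ with $p(0)\ne0$ consider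
\[
X_{e,p}=\{x^ez=y^2-x\,p(x)\},\qquad S=X_{2,1}.
\]
These surfaces are smooth: the $z$-derivative of the equation vanishes only for $x=0$, where $y=0$ and the $x$-derivative is $\pm p(0)$. All of them have constant units, $\operatorname{Pic}=\mathbb Z/2$ by Lemma~\ref{lem:pic}, trivial canonical class, and Euler characteristic $0+1=1$. These invariants do not see $e$. We detect $e$ on a canonical double cover, where the double line splits into two reduced lines whose difference closes up to a $2$-cycle.

\begin{proposition}\label{prop:e}
If $X_{e,p}\cong S$, then $e=2$.
\end{proposition}

\begin{proof}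
\emph{The double cover.} Let $M=2e-2\geq2$ and $\widetilde X_{e,p}=\{s^Mz=v^2-p(s^2)\}$. This surface is irreducible, as the equation is linear in $z$ with coprime coefficients. It is smooth, since $s=0$ implies $v^2=p(0)\ne0$. Multiplying the equation by $s^2$ shows that $\nu(s,v,z)=(s^2,sv,z)$ maps it to $X_{e,p}$, and $\nu$ is finite since $s^2=x$ and $v^2=x^{e-1}z+p(x)$. The involution $\iota(s,v,z)=(-s,-v,z)$ is free, because $s=v=0$ is impossible. The fibers of $\nu$ are its orbits: $s=\pm\sqrt x$, $v=y/s$ if $x\ne0$, and $s=0$, $v=\pm\sqrt{p(0)}$ if $x=0$. So $\widetilde X_{e,p}/\iota\to X_{e,p}$ is finite and bijective onto a normal surface, hence an isomorphism, and $\nu$ is a connected \'etale double cover. The Kummer sequence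
\[
\mathcal O(X_{e,p})^*/\big(\mathcal O(X_{e,p})^*\big)^2\to H^1_{\text{\'et}}(X_{e,p},\mu_2)\to\operatorname{Pic}(X_{e,p})[2]\to0
\]
has trivial first term, as the units are $\mathbb C^*$, so $H^1_{\text{\'et}}(X_{e,p},\mu_2)=\mathbb Z/2$. Hence $\nu$ is the only connected \'etale double cover, and $X_{e,p}\cong S$ implies $\widetilde X_{e,p}\cong\widetilde X_{2,1}=\widetilde S$. It suffices to show that $M$ is an invariant of the surface $\widetilde X=\widetilde X_{e,p}$.

\emph{A completion.} Consider $\mathbb A^2_{s,v}\subset\mathbb P^1\times\mathbb P^1$ and the points $o_\pm=(0,\pm\sqrt{p(0)})$, near which $s$ and $w=v^2-p(s^2)$ are local coordinates. Blow up $o_\pm$, then the point $w/s=0$ of the exceptional curve in the chart $(s,w/s)$, and so on, $M$ times over each point. The last chart has coordinates $(s,w/s^M)=(s,z)$. Let $Y$ be the resulting surface. Each center lies on the last exceptional curve and on no earlier one, and only the first center lies on $\{s=0\}$. So the exceptional curves over $o_\pm$ form a chain $A_1^\pm,\dots,A_{M-1}^\pm,E^\pm$, and the strict transform $G_0$ of $\{s=0\}$ meets only $A_1^\pm$. Let $C_\infty=\{s=\infty\}$, $L=\{v=\infty\}$, and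 let $\partial$ be the union of $C_\infty$, $L$, $G_0$ and all $A_i^\pm$ (Figure~\ref{fig:graph}). The functions $s,v,z$ define a morphism $Y\setminus\partial\to\widetilde X$. It is an isomorphism over $s\ne0$ and maps $E^\pm\setminus A^\pm_{M-1}$ bijectively onto the line $s=0$, $v=\pm\sqrt{p(0)}$. A bijective birational morphism onto a normal surface is an isomorphism, so $\widetilde X=Y\setminus\partial$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.95cm]
\draw (0,0)--(2,0)--(3,1) (2,0)--(3,-1) (4.3,1)--(5.4,1) (4.3,-1)--(5.4,-1);
\draw[dotted,thick] (3,1)--(4.3,1) (3,-1)--(4.3,-1);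
\filldraw (0,0) circle (2pt) node[above]{$C_\infty$} node[below]{$0$};
\filldraw (1,0) circle (2pt) node[above]{$L$} node[below]{$0$};
\filldraw (2,0) circle (2pt) node[above left]{$G_0$} node[below left]{$-2$};
\filldraw (3,1) circle (2pt) node[above]{$A_1^+$} node[below right]{$-2$};
\filldraw (4.3,1) circle (2pt) node[above]{$A_{M-1}^+$} node[below]{$-2$};
\filldraw (3,-1) circle (2pt) node[below]{$A_1^-$} node[above right]{$-2$};
\filldraw (4.3,-1) circle (2pt) node[below]{$A_{M-1}^-$} node[above]{$-2$};
\filldraw[fill=white] (5.4,1) circle (2pt) node[above]{$E^+$} node[below]{$-1$};
\filldraw[fill=white] (5.4,-1) circle (2pt) node[below]{$E^-$} node[above]{$-1$};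
\end{tikzpicture}
\caption{Dual graph, with self-intersections, of curves on the completion $Y$ of the surface $s^Mz=v^2-p(s^2)$. Black vertices are the boundary curves. The white vertices are the closures of the two lines $s=0$ of the surface.}
\label{fig:graph}
\end{figure}

\emph{The intersection form.} Let $\varepsilon_1^\pm,\dots,\varepsilon_M^\pm$ be the total transforms of the exceptional curves. They are mutually orthogonal of square $-1$ and orthogonal to $L$ and $C_\infty$, and together with $L$, $C_\infty$ they form a basis of $H_2(Y,\mathbb Z)$. Here $L^2=C_\infty^2=0$, $L\cdot C_\infty=1$, and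
\[
A_i^\pm=\varepsilon_i^\pm-\varepsilon_{i+1}^\pm,\qquad G_0=C_\infty-\varepsilon_1^+-\varepsilon_1^- .
\]
A class orthogonal to $L$ and $C_\infty$ has the form $\sum_ia_i^+\varepsilon_i^++\sum_ia_i^-\varepsilon_i^-$. Orthogonality to $A_i^\pm$ means $a_i^\pm=a_{i+1}^\pm$, and orthogonality to $G_0$ means $a_1^++a_1^-=0$. So the orthogonal complement of the boundary components is $\mathbb Z\xi$, where
\[
\xi=\sum_{i=1}^M\varepsilon_i^+-\sum_{i=1}^M\varepsilon_i^-,\qquad\xi^2=-2M .
\]
In the exact sequence $H_2(\widetilde X)\to H_2(Y)\to H_2(Y,\widetilde X)\cong H^2(\partial)$, where the isomorphism is Lefschetz duality, the group $H^2(\partial)$ has one summand $\mathbb Z$ for each component, and the second map records the intersection numbers with the components. So the image of $H_2(\widetilde X)$ is $\mathbb Z\xi$. The intersection form of $\widetilde X$ is pulled back from $Y$, so modulo its radical it is the lattice $\langle-2M\rangle$. This depends only on $\widetilde X$. For $\widetilde S$ we have $M=2$, so $2e-2=2$.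
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The first equivalence was noted at the beginning of this section. Consider the condition $(*)_e$ obtained from $(*)$ by allowing $c=c_0(x-x_1)^e$ with any $e\ge2$. If $(*)_e$ holds, translate $x_1$ to $0$ and complete the square, so that $q=\kappa y_1^2+q_0(x)$ with $y_1=y+b(x)$ and $\kappa\in\mathbb C^*$. The double root gives $q_0(0)=0$ and corresponds to $y_1=0$, and there $\partial_xq=2\kappa y_1b'+q_0'=q_0'(0)$, so $q_0'(0)\ne0$. Dividing by $\kappa$ and rescaling $z$, we obtain $X\cong X_{e,p}$ with $xp(x)=-q_0(x)/\kappa$ and $p(0)\neq0$.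

Assume $(*)$, so $e=2$. Write $p=p(0)+xp_1$. The equation becomes $x^2(z+p_1)=y_1^2-p(0)x$, and in the coordinates $x'=p(0)x$, $y_1$, $z'=(z+p_1)/p(0)^2$ it is the equation of $S$.

Assume conversely that $X\cong S$, and transport to $X$ the derivation of Theorem~\ref{thm:A}(i). By Proposition~\ref{prop:numerics}, $c=c_0(x-x_1)^e$ with $e=\deg c\ge2$, $d=2$, and $q(x_1,y)$ has a double root $\beta_1$. At a point $(x_1,\beta_1,z)\in X$ the derivatives $\partial_y\Phi$ and $\partial_z\Phi$ of $\Phi=cz-q$ vanish, and $\partial_x\Phi=c'(x_1)z-\partial_xq=-\partial_xq(x_1,\beta_1)$ because $e\ge2$. Smoothness of $X$ gives $\partial_xq(x_1,\beta_1)\ne0$. So $(*)_e$ holds, $S\cong X\cong X_{e,p}$, and $e=2$ by Proposition~\ref{prop:e}. This is $(*)$.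

For a pair that does not satisfy $(*)$ the value $1$ does not occur, so by Theorem~\ref{thm:A} every simple derivation has Kodaira dimension $2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baltazar}
Rene Baltazar, \emph{Simple derivations and isotropy on Danielewski-type algebras}, arXiv:2606.16810 (2026).

\bibitem{Brunella}
Brunella, \emph{Birational Geometry of Foliations}.

\bibitem{McQuillan}
McQuillan, \emph{Canonical models of foliations}, Pure Appl. Math. Q. 4 (2008).

\end{thebibliography}
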